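# Frequently hypercyclic algebras for the backward shift on $\omega$: prescribing all powers of a power series on far blocks

## 1. Powers of a power series are affine-linear on a far block

Take a formal power series $f=\sum_{t\ge 0} f_tz^t\in\mathbb C[[z]]$, and suppose that its coefficients $f_0,\dots,f_{a-1}$ are already fixed. Let $\ell\le a$. The next $\ell$ coefficients, at the places $a,a+1,\dots,a+\ell-1$, are still free. We call this set of places a *block* and name the free coefficients
$$b_k=f_{a+k}\quad(0\le k<\ell),\qquad b=\sum_{k<\ell}b_kz^k,\qquad y=\sum_{t<a}f_tz^t .$$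
Then $f\equiv y+z^ab\pmod{z^{a+\ell}}$. Expand $(y+z^ab)^m$ by the binomial theorem. All terms that are at least quadratic in $b$ carry a factor $z^{2a}$, and $2a\ge a+\ell$. Hence
$$f^m\equiv y^m+m\,z^a\,b\,y^{m-1}\pmod{z^{a+\ell}}\qquad(m\ge 1), \tag{1}$$
where $y^0=1$. On the block, every power of $f$ depends on the free coefficients in an *affine-linear* way, however large $m$ is.

Throughout, $[g]_n$ denotes the coefficient of $z^n$ in $g$, and it is $0$ if $n<0$. Let $0\le i<\ell$ and compare coefficients of $z^{a+\ell-1-i}$ in (1). Since $[by^{m-1}]_{\ell-1-i}=\sum_{k<\ell}b_k[y^{m-1}]_{\ell-1-i-k}$, we get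
$$[f^m]_{a+\ell-1-i}=[y^m]_{a+\ell-1-i}+m\sum_{k=0}^{\ell-1}b_k\,[z^iy^{m-1}]_{\ell-1-k}. \tag{2}$$

We say that some series are *linearly independent modulo $z^\ell$* if their vectors of first $\ell$ coefficients are linearly independent in $\mathbb C^\ell$.

**Lemma 1 (the system on a block).** Let $M\ge1$, $L\ge0$, $\ell>L$, $a\ge\ell$, let $f_0,\dots,f_{a-1}$ be given, and put $n=a+\ell-1-L$. Consider the system
$$[f^m]_{n+k}=T(m,k)\qquad(1\le m\le M,\ 0\le k\le L)$$
in the unknowns $f_a,\dots,f_{a+\ell-1}$. It is affine-linear. It is solvable for every right-hand side $T$ if and only if the $M(L+1)$ series $z^if^{m-1}$ $(1\le m\le M,\ 0\le i\le L)$ are linearly independent modulo $z^\ell$. This condition depends only on $f_0,\dots,f_{\ell-1}$.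

*Proof.* The places $n+k$, $0\le k\le L$, are the places $a+\ell-1-i$ with $i=L-k$. They lie in the block because $\ell>L$, and (2) applies. So the system is affine in $b\in\mathbb C^\ell$. Its linear part has one row for each pair $(m,i)$. That row is $m\neq0$ times the vector of the first $\ell$ coefficients of $z^iy^{m-1}$, written in reverse order. Since $a\ge\ell$, we have $y\equiv f\pmod{z^\ell}$, so we may write $f$ in place of $y$ here. A linear map $\mathbb C^\ell\to\mathbb C^{M(L+1)}$ is onto exactly when its rows are linearly independent. Multiplying rows by non-zero numbers and reversing the order of the coordinates do not affect independence. $\square$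

The left-hand sides $[f^m]_{n+k}$ involve only $f_t$ with $t\le a+\ell-1$. Once the system is solved on the block, nothing chosen later can spoil it.

## 2. Frequent hypercyclicity in the convolution algebra $\omega$

Let $\omega=\mathbb C^{\mathbb N_0}$ be the space of all complex sequences $x=(x_n)_{n\ge0}$ with the topology of coordinatewise convergence. This is a Fréchet space. Every non-empty open set contains a set of the form $\{x:|x_k-w_k|<\varepsilon,\ 0\le k\le L\}$. With the convolution product
$$(x*y)_n=\sum_{k=0}^nx_ky_{n-k}$$
it is a Fréchet algebra. We identify $x$ with $\sum x_nz^n$, so that $\omega=\mathbb C[[z]]$ and $*$ is the product of power series. The backward shift is $B(x_0,x_1,x_2,\dots)=(x_1,x_2,x_3,\dots)$, so $(B^nx)_k=x_{n+k}$.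

**Definition (lower density).** The lower density of $A\subset\mathbb N_0$ is $\liminf_{N\to\infty}\frac{\#(A\cap[0,N])}{N+1}$.

For example, the multiples of $q$ have lower density $1/q$, while $\{3^j:j\ge 0\}$ has lower density $0$. Positivity of the lower density passes to supersets and survives the removal of finitely many points. It also survives translation: $\#((A+c)\cap[0,N])\ge\#(A\cap[0,N])-c$ for $c\ge 0$, so $A+c$ has at least the lower density of $A$.

**Definition (hypercyclic, frequently hypercyclic).** A vector $x$ is hypercyclic for $B$ if its orbit $\{B^nx:n\ge 0\}$ is dense in $\omega$. It is frequently hypercyclic for $B$ if for every non-empty open $U\subset\omega$ the set $\{n\ge0:B^nx\in U\}$ has positive lower density. The same definitions are used for other operators on $\omega$.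

A frequently hypercyclic vector is hypercyclic, since a set of positive lower density is not empty. A polynomial $x\in\mathbb C[z]$ is not hypercyclic, because $B^nx=0$ for large $n$.

**Definition (frequently hypercyclic algebra).** $B$ supports a frequently hypercyclic algebra if there is a subalgebra $\mathcal A\ne\{0\}$ of $(\omega,*)$ all of whose non-zero elements are frequently hypercyclic for $B$.

The question, taken from Frédéric Bayart, Fernando Costa Júnior, Dimitris Papathanasiou, "Baire theorem and hypercyclic algebras", arXiv:1910.05000 (2019), is whether $B$ on $\omega$ with the convolution product supports a frequently hypercyclic algebra. The answer is yes.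

**Theorem A.** There is $f\in\omega$ such that $P(f)$ is frequently hypercyclic for $B$ for every non-constant polynomial $P\in\mathbb C[X]$. In particular $\{P(f):P(0)=0\}$ is a frequently hypercyclic algebra for $B$.

The condition $P(0)=0$ keeps the constants out, because the orbit of a constant is eventually $0$. Later we prove stronger statements: Theorem B and its Corollary (Sections 7 and 8), and a limitation, Theorem C (Section 9).

The block system of Section 1 is there to produce the following property, which already implies Theorem A.

**Proposition 2.** Suppose that $f\in\omega$ has this property: for all $M\ge1$, $L\ge0$ and all $T=(T(m,k))_{1\le m\le M,\,0\le k\le L}$ with entries in $\mathbb Q+i\mathbb Q$, the set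
$$\{n\ge 0:\ [f^m]_{n+k}=T(m,k)\ \text{ for all }1\le m\le M,\ 0\le k\le L\} \tag{3}$$
has positive lower density. Then $f$ satisfies the conclusion of Theorem A.

*Proof.* Let $P=\sum_{m=0}^da_mX^m$ with $d\ge1$ and $a_d\ne0$. Let $U$ be non-empty and open, containing $\{x:|x_k-w_k|<\varepsilon,\ 0\le k\le L\}$. Choose $v_k\in\mathbb Q+i\mathbb Q$ with $|a_dv_k-w_k|<\varepsilon$. Apply the property with $M=d$, the same $L$, $T(m,k)=0$ for $m<d$, and $T(d,k)=v_k$. Let $n\ge1$ be in the set (3). The constant $a_0$ affects only the coefficient of index $0$, and $n+k\ge 1$, so for $0\le k\le L$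
$$[P(f)]_{n+k}=\sum_{m=1}^da_m[f^m]_{n+k}=a_dv_k .$$
Thus $B^nP(f)\in U$ for all these $n$, which form a set of positive lower density. So $P(f)$ is frequently hypercyclic.

The set $\{P(f):P(0)=0\}$ is a subalgebra. It contains $f$, and $f\neq0$ because $f$ is frequently hypercyclic. A non-zero element is $P(f)$ with $P(0)=0$ and $P\ne0$, so $P$ is not constant. $\square$

So all powers $f,f^2,\dots,f^M$ have to be prescribed *simultaneously and exactly* on windows $\{n,\dots,n+L\}$, and such windows have to occur with positive lower density.

## 3. One power, two powers, and where sparse supports fail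

*One power.* For $M=1$ there is nothing to solve. We need disjoint blocks, with positive lower density for each of countably many targets, and we write each target on its blocks. (Section 4 provides such blocks.) So frequently hypercyclic vectors alone are easy.

*Separating supports.* To treat $f^2$ as well, one would first try to write targets on blocks, put zeros elsewhere, and keep the blocks so far apart that $f$ and $f^2$ do not interfere. With blocks of length one at the places $3^j$ this looks promising. Looking at base-$3$ digits, $3^i+3^j$ determines the unordered pair $\{i,j\}$ and is never a power of $3$. Hence $f$ and $f^2$ have disjoint supports and $[f^2]_{3^i+3^j}=2f_{3^i}f_{3^j}$ for $i\ne j$. But the powers of $3$ have lower density $0$. If the blocks are placed at multiples of some $q$, then the coefficient of $f^2$ at $iq$ collects contributions from all $i-1$ pairs $(j,j')$, $j,j'\ge 1$, $j+j'=i$. Already for $f=\sum_{j\ge1}z^{jq}$ one finds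
$$f^2=\sum_{i\ge2}(i-1)z^{iq}.$$
The cross terms grow without bound. With positive density, they cannot be avoided by spacing in this way.

*Two powers, window of length one.* Formula (2) suggests not avoiding the cross terms but compensating them: they sit in the known number $[y^m]_{a+\ell-1-i}$, and the free coefficients can cancel them. Try $M=2$, $L=0$. With $\ell=1$ there is one unknown for two conditions, which is too few. With $\ell=2$,
$$[f]_{a+1}=b_1,\qquad [f^2]_{a+1}=[y^2]_{a+1}+2(f_1b_0+f_0b_1),$$
and this is solvable for all right-hand sides exactly when $f_1\ne0$. This agrees with Lemma 1: $1$ and $f$ have coefficient vectors $(1,0)$ and $(f_0,f_1)$. For $L=0$ and any $M$, $f_1\neq0$ suffices with $\ell=M$. Indeed $1,f,\dots,f^{M-1}$ span the same space as $1,f-f_0,\dots,(f-f_0)^{M-1}$, and $(f-f_0)^m$ has order exactly $m$.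

*Two powers, window of length two.* Take $M=2$, $L=1$, $\ell=4$. The four series $1,z,f,zf$ have coefficient vectors
$$(1,0,0,0),\quad(0,1,0,0),\quad(f_0,f_1,f_2,f_3),\quad(0,f_0,f_1,f_2),$$
with determinant $f_2^2-f_1f_3$. So most initial segments are good. But $f=1/(1-z)$ is bad, and enlarging $\ell$ does not help: $f-zf-1=0$ is a linear relation among $1,z,f,zf$ modulo every $z^\ell$.

This shows the exact condition. If $Q(z,f)=0$ for some non-zero polynomial $Q\in\mathbb C[z][X]$, then for $M>\deg_XQ$ and $L\ge\deg_zQ$ the series $z^if^{m-1}$ are dependent modulo $z^\ell$ for every $\ell$. If there is no such $Q$, that is, if $f$ is transcendental over $\mathbb C(z)$, we shall see that for each $(M,L)$ some $\ell$ works. So we want a transcendental $f$. Two difficulties remain.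

First, the blocks overwrite coefficients of $f$, so transcendence has to survive whatever the solutions of the systems turn out to be. The remedy is to leave at least half of the places free of blocks and to fill them with numbers algebraically independent over $\mathbb Q$ (Section 5).

Second, there is a circle. The length $\ell$ for a given $(M,L)$ depends on $f$, while $f$ is built using the lengths of all blocks. The remedy is to choose lengths one type at a time, for an auxiliary series that uses only the earlier types, and to arrange that later types do not touch the initial segment that decided the length (Sections 4 and 6).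

## 4. Blocks at multiples of $q_s$, with larger types taking precedence

Let $(\ell_s)_{s\ge1}$, $(q_s)_{s\ge1}$ be positive integers with
$$q_r\ge2^{r+1}X_r,\qquad X_r:=\ell_r+\sum_{s<r}(\ell_s+q_s)\qquad(r\ge1). \tag{4}$$
For $s,j\ge1$ let $J_{s,j}=\{jq_s,\dots,jq_s+\ell_s-1\}$, a block of *type* $s$. Blocks of different types may overlap, and we need a rule to decide which is kept.

**Definition (active blocks).** Let $1\le R\le\infty$. A block $J_{s,j}$ with $s<R$ is $R$-active if it is disjoint from all $J_{u,i}$ with $s<u<R$, $i\ge1$. The set of $R$-active blocks is $\mathcal B_R$. Put $\theta_r:=q_r-\sum_{s<r}\ell_s$.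

For finite $r$, $\mathcal B_r$ depends only on $\ell_s,q_s$ with $s<r$, and $\mathcal B_1=\emptyset$.

*Example.* Take $\ell_1=1$, $q_1=4$ (condition (4) reads $q_1\ge4\ell_1$) and $\ell_2=2$. Then $X_2=2+1+4=7$ and $q_2=56$ is allowed. The set $\mathcal B_2$ consists of all $\{4j\}$, $j\ge1$. The set $\mathcal B_3$ consists of $\{56i,56i+1\}$, $i\ge1$, and of those $\{4j\}$ for which $4j$ is not a multiple of $56$. Here $\theta_2=55$, and below $55$ the families $\mathcal B_2$ and $\mathcal B_3$ coincide.

The example shows why the larger type must win. If the smaller type took precedence, then every block of type $2$ would be lost, since each starts at a multiple of $4$. In the other direction little is lost, because larger types are much sparser.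

**Lemma 3.** Assume (4).

(a) For every $R$, the blocks in $\mathcal B_R$ are pairwise disjoint, and a block of type $s$ starts at a point $\ge q_s\ge\ell_s$.

(b) $\theta_r\ge\ell_r$ and $\theta_r<\theta_{r+1}$. The families $\mathcal B_r$ and $\mathcal B_\infty$ contain the same blocks meeting $[0,\theta_r)$.

(c) For every $s$, the set $\{jq_s:J_{s,j}\in\mathcal B_\infty\}$ has lower density $\ge\frac3{4q_s}$.

(d) $\#\big([0,N)\cap\bigcup_{s,j\ge1}J_{s,j}\big)\le N/2$ for all $N\ge1$.

**Proof of (a).** This makes a recursive construction over blocks possible. Two blocks of the same type are disjoint because $q_s\ge\ell_s$. If two blocks of $\mathcal B_R$ have types $s<u$, then $u<R$, and the one of type $s$ is disjoint from all blocks of type $u$ by definition. Since $j\ge1$, the start $jq_s$ is at least $q_s\ge \ell_s$.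

**Proof of (b).** This is what will break the circle: types $\ge r$ do not matter below $\theta_r$. By (4), $q_r\ge4X_r$, and $\sum_{s<r}\ell_s\le X_r$, so $\theta_r\ge3X_r\ge\ell_r$. Also $X_{r+1}\ge q_r$, so $\theta_{r+1}\ge3X_{r+1}>q_r\ge\theta_r$.

A block of type $u\ge r$ starts at a point $\ge q_u\ge\theta_u\ge\theta_r$, so it does not meet $[0,\theta_r)$. Now let $J$ be a block of type $s<r$ meeting $[0,\theta_r)$. If $J$ is $\infty$-active, it is disjoint from more blocks than $r$-activity demands, so it is $r$-active. Conversely, suppose that $J$ is $r$-active but not $\infty$-active. Then $J$ meets some $J_{u,i}$ with $u>s$, and $u<r$ is excluded, so $u\ge r$. Hence $J$ contains a point $\ge q_u$. As $J$ has $\ell_s$ points and $s<r\le u$, its start is at least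
$$q_u-\ell_s+1>q_u-\sum_{v<u}\ell_v=\theta_u\ge\theta_r,$$
so $J$ does not meet $[0,\theta_r)$, a contradiction.

**Proof of (c).** This gives the positive lower density. Let $jq_s\le N$, $j\ge1$, with $J_{s,j}\notin\mathcal B_\infty$. Then $J_{s,j}$ meets some $J_{u,i}$ with $u>s$, $i\ge1$, and $iq_u\le jq_s+\ell_s-1\le N+\ell_s$. For given $u$ there are at most $(N+\ell_s)/q_u$ such $i$. For given $(u,i)$, the two blocks meet exactly when $iq_u-\ell_s<jq_s<iq_u+\ell_u$. So $j$ lies in an open interval of length $(\ell_u+\ell_s)/q_s$, which contains at most $(\ell_u+\ell_s)/q_s+1$ integers. For $u>s$ we have $\ell_u+\ell_s+q_s\le X_u\le 2^{-u-1}q_u$. Therefore the number of these $j$ is at most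
$$\sum_{u>s}\frac{N+\ell_s}{q_u}\cdot\frac{\ell_u+\ell_s+q_s}{q_s}\le\frac{N+\ell_s}{q_s}\sum_{u\ge2}2^{-u-1}=\frac{N+\ell_s}{4q_s}.$$
In total there are at least $N/q_s-1$ indices $j\ge1$ with $jq_s\le N$. So at least $\frac N{q_s}-1-\frac{N+\ell_s}{4q_s}$ of them are $\infty$-active. Divide by $N+1$ and let $N\to\infty$.

**Proof of (d).** This leaves room for free coefficients. A block of type $s$ meets $[0,N)$ only if $jq_s<N$, so at most $N/q_s$ of them do. By (4), $\ell_s/q_s\le2^{-s-1}$. Hence the union covers at most $\sum_s\ell_sN/q_s\le N\sum_{s\ge1}2^{-s-1}=N/2$ points of $[0,N)$. If only types $s<r$ are used, the same bound holds and uses (4) only for these types. $\square$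

## 5. Algebraic series have finitely generated coefficient fields

We need a test for transcendence that looks only at infinitely many coefficients and ignores the rest. Recall that $f\in\mathbb C[[z]]$ is algebraic over $\mathbb C(z)$ if $Q(z,f)=0$ for some $0\ne Q\in\mathbb C[z][X]$, and transcendental otherwise. Recall also that complex numbers are algebraically independent over $\mathbb Q$ if no non-zero polynomial over $\mathbb Q$ in finitely many of them vanishes. The transcendence degree $\operatorname{trdeg}K$ of a field $K\supset\mathbb Q$ is the largest size of an algebraically independent subset of $K$. We have $\operatorname{trdeg}k(S)\le\operatorname{trdeg}k+\#S$ for a finite set $S$. In particular a finitely generated field has finite transcendence degree.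

**Lemma 4.** If $f\in\mathbb C[[z]]$ is algebraic over $\mathbb C(z)$, then all coefficients of $f$ lie in a finitely generated extension field of $\mathbb Q$.

*Proof.* Choose $0\neq Q\in\mathbb C[z][X]$ of minimal degree in $X$ with $Q(z,f)=0$. A non-zero element of $\mathbb C[z]$ is not the zero series, so $\deg_XQ\ge1$ and $Q'=\partial Q/\partial X\ne0$. By minimality $Q'(z,f)\ne0$. Let $e$ be its order and $c=[Q'(z,f)]_e\ne0$.

Let $n>e$ and write $f=u+z^nv$ with $u$ a polynomial of degree $<n$ and $v_0=f_n$. Taylor's formula in $X$ gives
$$0=Q(z,f)=Q(z,u)+z^nv\,Q'(z,u)+z^{2n}(\cdots).$$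
We read off the coefficient of $z^{n+e}$. The last term contributes nothing, since $2n>n+e$. Since $Q'(z,u)\equiv Q'(z,f)\pmod{z^n}$ and $n>e$, the series $Q'(z,u)$ has order $e$ and $e$-th coefficient $c$. So $[vQ'(z,u)]_e=v_0c=cf_n$, and
$$0=[Q(z,u)]_{n+e}+c\,f_n .$$
Here $[Q(z,u)]_{n+e}$ and $c$ are polynomial expressions over $\mathbb Q$ in the coefficients of $Q$ and in $f_0,\dots,f_{n-1}$ (for $c$ only $f_0,\dots,f_e$ are needed, and $e\le n-1$). So $f_n$ lies in the field generated by these numbers. By induction on $n$, all $f_n$ lie in the field generated over $\mathbb Q$ by the finitely many coefficients of $Q$ and $f_0,\dots,f_e$. $\square$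

*Example.* For $f=\sqrt{1+z}$ with $f_0=1$, take $Q=X^2-1-z$. Then $Q'(z,f)=2f$, $e=0$, $c=2$, and the recursion reads $2f_n=-[u^2-1-z]_n$. It gives $f_1=\frac12$, and all $f_n$ are rational.

Fix a sequence $(\tau_t)_{t\ge0}$ of complex numbers algebraically independent over $\mathbb Q$. It is chosen one at a time: $\mathbb Q(\tau_0,\dots,\tau_{t-1})$ is countable, hence so is its algebraic closure in $\mathbb C$, and $\tau_t$ is taken outside this closure. If $f_t=\tau_t$ for infinitely many $t$, then the field of coefficients has infinite transcendence degree. So by Lemma 4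
$$f_t=\tau_t\text{ for infinitely many }t\ \Longrightarrow\ f\text{ is transcendental over }\mathbb C(z), \tag{5}$$
whatever the other coefficients are.

## 6. Choosing block lengths one type at a time: proof of Theorem A

There are countably many triples $(M,L,T)$ as in Proposition 2. Enumerate them as $(M_s,L_s,T_s)_{s\ge1}$. Blocks of type $s$ will serve the triple number $s$.

**Step 1: the series generated by given blocks.** This step turns a choice of $\ell_s,q_s$ into a series, before we know whether the systems are solvable. Let $1\le R\le\infty$ and let $\ell_s>L_s$ and $q_s$ satisfying (4) be given for all $s<R$. Define $f^{(R)}\in\omega$ recursively, as follows.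

- If $t$ lies in no block of $\mathcal B_R$, then $f^{(R)}_t=\tau_t$.
- On a block $J=J_{s,j}\in\mathcal B_R$, with start $a=jq_s$ and all values before $a$ known, consider the system in the unknowns $f_a,\dots,f_{a+\ell_s-1}$
$$[f^m]_{n_J+k}=T_s(m,k)\quad(1\le m\le M_s,\ 0\le k\le L_s),\qquad n_J:=a+\ell_s-1-L_s. \tag{6}$$
If it is solvable, the values of $f^{(R)}$ on $J$ are its solution of minimal Euclidean norm. Otherwise they are all $0$.

By Lemma 3(a) the blocks are disjoint, so there is no conflict, and $a\ge q_s\ge\ell_s$. By Lemma 1 the system is affine-linear, so its set of solutions, if not empty, is an affine subspace of $\mathbb C^{\ell_s}$ and has exactly one point of minimal norm. So $f^{(R)}$ is well defined. The minimal norm only serves to make the choice canonical.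

**Step 2: later types do not change early coefficients.** This step compares $f^{(r)}$, which uses only types $<r$, with $f^{(\infty)}$. Suppose that all $\ell_s,q_s$ are given. Then
$$f^{(r)}_t=f^{(\infty)}_t\qquad(0\le t<\theta_r),\quad r\ge1. \tag{7}$$
We use induction on $t$. Let $t<\theta_r$. By Lemma 3(b), the block of $\mathcal B_r$ containing $t$, if any, is also the block of $\mathcal B_\infty$ containing $t$, and conversely. If there is none, both sides are $\tau_t$. If there is one, $J$ with start $a\le t$, both sides are given by the same rule from $J$ and the values before $a$, and these agree by the induction hypothesis.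

**Step 3: choice of $\ell_r$ and $q_r$.** This step finds a block length for which the type-$r$ systems will be solvable. Suppose that $\ell_s>L_s$ and $q_s$ are chosen for $s<r$ with (4). Then $\mathcal B_r$ and $f^{(r)}$ are defined. By Lemma 3(d), applied to the types $s<r$ only, at least half of the points of each $[0,N)$ lie in no block of $\mathcal B_r$. So $f^{(r)}_t=\tau_t$ for infinitely many $t$, and by (5) $f^{(r)}$ is transcendental over $\mathbb C(z)$. Consider the spaces of relations
$$V_\ell=\Big\{c\in\mathbb C^{M_r(L_r+1)}:\ \sum_{m=1}^{M_r}\sum_{i=0}^{L_r}c_{m,i}\,z^i(f^{(r)})^{m-1}\equiv0\pmod{z^\ell}\Big\}.$$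
They decrease as $\ell$ grows. If $c$ lies in all of them, then the polynomial $\sum c_{m,i}z^iX^{m-1}$ vanishes at $X=f^{(r)}$. So it is the zero polynomial by transcendence, and $c=0$. A decreasing sequence of finite-dimensional spaces is eventually constant, so $V_\ell=\{0\}$ for all large $\ell$. Let $\ell_r>L_r$ be such an $\ell$, and then choose $q_r$ satisfying (4). This completes the recursive choice. For $r=1$ it starts with $\mathcal B_1=\emptyset$ and $f^{(1)}=\sum\tau_tz^t$.

**Step 4: all systems are solved by $f=f^{(\infty)}$.** This step closes the circle. Fix $s$. By Lemma 3(b), $\theta_s\ge\ell_s$, so (7) gives $f\equiv f^{(s)}\pmod{z^{\ell_s}}$. Therefore the series $z^if^{m-1}$ ($1\le m\le M_s$, $0\le i\le L_s$) are linearly independent modulo $z^{\ell_s}$, because the $z^i(f^{(s)})^{m-1}$ are, by the choice of $\ell_s$. Every type-$s$ block of $\mathcal B_\infty$ starts at a point $a\ge\ell_s$. So by Lemma 1 the system (6) is solvable on each of them, and hence $f$ solves it. The solution remains valid because (6) involves no coefficients of $f$ beyond the block.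

So for all type-$s$ blocks $J=J_{s,j}\in\mathcal B_\infty$ we have $[f^m]_{n_J+k}=T_s(m,k)$ for $1\le m\le M_s$, $0\le k\le L_s$. The points $n_J=jq_s+(\ell_s-1-L_s)$ form a translate of the set in Lemma 3(c), so they have positive lower density. As $s$ was arbitrary, $f$ has the property in Proposition 2, and Theorem A is proved. $\blacksquare$

## 7. Several series: partial derivatives in place of powers

For a multi-index $\alpha=(\alpha_1,\alpha_2,\dots)$ with finite support write $g^\alpha=\prod_\nu g_\nu^{\alpha_\nu}$, and let $e_\nu$ be the unit multi-index.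

**Theorem B (exact joint interpolation).** For $s\ge1$ let $\Lambda_s$ be a finite non-empty set of non-zero multi-indices, $L_s\ge0$, and $T_s:\mathbb N_0\to\mathbb C^{\Lambda_s\times\{0,\dots,L_s\}}$ an arbitrary function. Let $N_\nu\ge0$ and finite sequences $(r_{\nu,t})_{t<N_\nu}$ $(\nu\ge1)$ in $\mathbb C$ be given. Then there are $g_1,g_2,\dots\in\omega$ with $[g_\nu]_t=r_{\nu,t}$ for $t<N_\nu$ such that for every $s$ the set
$$\{n:\ [g^\alpha]_{n+k}=T_s(n)_{\alpha,k}\ \text{ for all }\alpha\in\Lambda_s,\ 0\le k\le L_s\}$$
has positive lower density.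

Compared with Section 6, the targets may depend on $n$, initial segments are prescribed, and monomials in several series replace powers. Let $p_s\ge1$ be the largest $\nu$ with $\alpha_\nu\ne0$ for some $\alpha\in\Lambda_s$. We use the blocks of Section 4 with
$$q_r\ge2^{r+1}\Big(p_r\ell_r+\sum_{s<r}(\ell_s+q_s)\Big),\qquad q_r\ge N_\nu\ \ (\nu\le p_r). \tag{8}$$
Since $p_r\ge1$, (8) implies (4), so Lemma 3 holds.

**Step 1: the joint system on a block.** This step replaces Lemma 1. Let a type-$s$ block start at $a\ge\ell=\ell_s>L=L_s$, and let all $[g_\nu]_t$ with $t<a$ be known. Put $y_\nu=\sum_{t<a}[g_\nu]_tz^t$ and $b_\nu=\sum_{k<\ell}[g_\nu]_{a+k}z^k$. The unknowns are the coefficients of $b_\nu$ for $\nu\le p_s$. Let $\alpha\in\Lambda_s$, so only $\nu\le p_s$ occur in $g^\alpha$. Multiplying out $\prod_\nu(y_\nu+z^ab_\nu)^{\alpha_\nu}$, all terms of degree at least two in the $b_\nu$ carry $z^{2a}$ and $2a\ge a+\ell$, so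
$$g^\alpha\equiv y^\alpha+z^a\sum_{\nu\le p_s}\alpha_\nu\,y^{\alpha-e_\nu}\,b_\nu\pmod{z^{a+\ell}}, \tag{9}$$
where terms with $\alpha_\nu=0$ are $0$. Prescribing $[g^\alpha]_{a+\ell-1-i}$ for $\alpha\in\Lambda_s$, $0\le i\le L$ is therefore an affine system whose linear part has the rows
$$(b_\nu)_\nu\longmapsto\sum_{\nu\le p_s}\sum_{k<\ell}[b_\nu]_k\,[\alpha_\nu z^iy^{\alpha-e_\nu}]_{\ell-1-k}.$$
Take a linear combination of these rows with coefficients $c_{\alpha,i}$, and put $Q_c=\sum_{\alpha,i}c_{\alpha,i}z^iX^\alpha$. The coefficient of the unknown $[b_\nu]_k$ in the combination is $\big[\frac{\partial Q_c}{\partial X_\nu}(z,y)\big]_{\ell-1-k}$. So the combination vanishes if and only if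
$$\frac{\partial Q_c}{\partial X_\nu}(z,g)\equiv0\pmod{z^\ell}\quad\text{for all }\nu\le p_s, \tag{10}$$
where $g$ may be written for $y$ because $y_\nu\equiv g_\nu\pmod{z^\ell}$. Hence if (10) holds only for $c=0$, the system is solvable for every right-hand side. This condition depends only on the first $\ell$ coefficients of $g_1,\dots,g_{p_s}$.

*Example.* Take the monomials $X_1$ and $X_1X_2$ and $L=0$. Then $Q_c=c_1X_1+c_2X_1X_2$, and (10) reads $c_1+c_2g_2\equiv0$, $c_2g_1\equiv0\pmod{z^\ell}$. If $g_1\not\equiv0\pmod{z^\ell}$, then $c_2=0$ and thus $c_1=0$.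

**Step 2: a counting criterion for algebraic independence.** This step replaces Lemma 4. Now the coefficients are to be filled with numbers $\tau_{\nu,t}$ $(\nu\ge1,t\ge0)$, algebraically independent over $\mathbb Q$, which we fix. They exist by the same argument as before, in some enumeration. It is no longer enough that each $g_\nu$ has $[g_\nu]_t=\tau_{\nu,t}$ for infinitely many $t$. Let $g_1=g_2$ have coefficient $\tau_{1,t}$ for even $t$ and $\tau_{2,t}$ for odd $t$. Then this holds for $\nu=1,2$, yet $g_1-g_2=0$. We have to count.

**Lemma 5.** If $g_1,\dots,g_p\in\mathbb C[[z]]$ are algebraically dependent over $\mathbb C(z)$, there is $C$ such that for all $N$ the field $\mathbb Q([g_\nu]_t:\nu\le p,\ t<N)$ has transcendence degree $\le(p-1)N+C$ over $\mathbb Q$.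

*Proof.* Choose $0\ne Q\in\mathbb C[z][X_1,\dots,X_p]$ with $Q(z,g)=0$ of minimal total degree in $X$. Then $Q\notin\mathbb C[z]$, since a non-zero element of $\mathbb C[z]$ does not vanish. So some partial derivative of $Q$ with respect to an $X_\nu$ is non-zero. After relabeling, which does not affect the claim, $Q_p:=\partial Q/\partial X_p\ne0$. It has smaller total degree in $X$, so $Q_p(z,g)\ne0$ by minimality. Let $e$ be its order and $c=[Q_p(z,g)]_e\ne0$. Let $k$ be the field generated over $\mathbb Q$ by the coefficients of $Q$.

For $n>e$ write $g_p=u+z^nv$ with $u$ a polynomial of degree $<n$ and $v_0=[g_p]_n$. Taylor's formula in $X_p$ gives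
$$0=Q(z,g_1,\dots,g_{p-1},u)+z^nv\,Q_p(z,g_1,\dots,g_{p-1},u)+z^{2n}(\cdots).$$
As $2n>n+e$, and as $Q_p(z,g_1,\dots,g_{p-1},u)\equiv Q_p(z,g)\pmod{z^n}$ with $n>e$, the coefficient of $z^{n+e}$ is
$$[Q(z,g_1,\dots,g_{p-1},u)]_{n+e}+c\,[g_p]_n=0 .$$
The first term is a polynomial over $k$ in $[g_\nu]_t$ ($\nu<p$, $t\le n+e$) and $[g_p]_t$ ($t<n$), and $c$ is a polynomial over $k$ in the $[g_\nu]_t$ with $\nu\le p$, $t\le e$. Hence
$$[g_p]_n\in k\big([g_\nu]_t\ (\nu<p,\ t\le n+e);\ [g_p]_t\ (t<n)\big)\qquad(n>e).$$
By induction on $n$, all $[g_p]_n$ with $n<N$ lie in $k\big([g_\nu]_t\ (\nu<p,\ t<N+e);\ [g_p]_t\ (t\le e)\big)$. This field contains the field in the claim. Its transcendence degree is at most $\operatorname{trdeg}k+(p-1)(N+e)+e+1$, and $\operatorname{trdeg}k<\infty$ since $k$ is finitely generated. So $C=\operatorname{trdeg}k+(p-1)e+e+1$ works. $\square$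

**Step 3: the sequences generated by given blocks.** This step is the analog of Steps 1 and 2 of Section 6. Let $1\le R\le\infty$, and let $\ell_s>L_s$ and $q_s$ satisfying (8) be given for $s<R$. Define $g^{(R)}=(g^{(R)}_\nu)_{\nu\ge1}$ recursively.

- On a block $J\in\mathcal B_R$ of type $s$ with start $a$, the values $[g_\nu]_t$ with $t\in J$ and $\nu\le p_s$ are the solution of minimal norm of
$$[g^\alpha]_{n_J+k}=T_s(n_J)_{\alpha,k}\quad(\alpha\in\Lambda_s,\ 0\le k\le L_s),\qquad n_J=a+\ell_s-1-L_s, \tag{11}$$
if this is solvable, and zeros otherwise.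
- In all other cases (if $t$ lies in no block of $\mathcal B_R$, or in one of a type $s$ with $p_s<\nu$), $[g_\nu]_t=r_{\nu,t}$ if $t<N_\nu$ and $[g_\nu]_t=\tau_{\nu,t}$ if $t\ge N_\nu$.

The blocks are disjoint, and (11) involves only the series with $\nu\le p_s$, so this is well defined. A type-$s$ block starts at a point $\ge q_s\ge N_\nu$ for all $\nu\le p_s$. So blocks never overwrite a prescribed initial segment, and $[g_\nu^{(R)}]_t=r_{\nu,t}$ for all $t<N_\nu$.

The values at $t$ depend only on the block of $\mathcal B_R$ containing $t$ (if any) and on values before the start of that block. By Lemma 3(b) and induction on $t$, exactly as for (7),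
$$[g_\nu^{(r)}]_t=[g_\nu^{(\infty)}]_t\qquad(0\le t<\theta_r,\ \nu\ge1). \tag{12}$$

**Step 4: choice of $\ell_r$ and $q_r$.** This step finds a length for which (10) has only the trivial solution. Let $\ell_s,q_s$ be chosen for $s<r$ and put $p=p_r$. We first show that $g^{(r)}_1,\dots,g^{(r)}_p$ are algebraically independent over $\mathbb C(z)$. Count the pairs $(\nu,t)$ with $\nu\le p$, $t<N$ and $[g_\nu^{(r)}]_t\ne\tau_{\nu,t}$. Either $t<N_\nu$, or $t$ lies in a block of a type $s<r$ with $\nu\le p_s$. At most $N/q_s$ blocks of type $s$ meet $[0,N)$, and each yields at most $p_s\ell_s$ such pairs. By (8), $p_s\ell_s/q_s\le2^{-s-1}$. So the number of pairs is at most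
$$\sum_{\nu\le p}N_\nu+\sum_{s<r}p_s\ell_s\frac N{q_s}\le\text{const}+\frac N2 .$$
Hence $\mathbb Q([g_\nu^{(r)}]_t:\nu\le p,\ t<N)$ contains at least $(p-\frac12)N-\text{const}$ of the numbers $\tau_{\nu,t}$, and its transcendence degree is at least that large. For large $N$ this exceeds $(p-1)N+C$ for any constant $C$. So the series cannot be dependent, by Lemma 5.

Now let $V_\ell$ be the space of all $c=(c_{\alpha,i})_{\alpha\in\Lambda_r,\,0\le i\le L_r}$ with $\frac{\partial Q_c}{\partial X_\nu}(z,g^{(r)})\equiv0\pmod{z^\ell}$ for all $\nu\le p$. These spaces decrease with $\ell$. If $c\in\bigcap_\ell V_\ell$, then $\frac{\partial Q_c}{\partial X_\nu}(z,g^{(r)})=0$ for all $\nu\le p$. By algebraic independence all these derivatives are zero polynomials, so $Q_c\in\mathbb C[z]$. But every monomial $z^iX^\alpha$ in $Q_c$ has $\alpha\ne0$, because $0\notin\Lambda_r$. So $Q_c=0$ and $c=0$. By finite dimension $V_\ell=\{0\}$ for some $\ell>L_r$. Take it as $\ell_r$, and choose $q_r$ with (8).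

**Step 5: all systems are solved.** This step concludes. Let $g_\nu=g_\nu^{(\infty)}$. Since $[0,\ell_s)\subset[0,\theta_s)$, (12) shows that $g_\nu\equiv g_\nu^{(s)}\pmod{z^{\ell_s}}$. So for the $g_\nu$, condition (10) with $\ell=\ell_s$ holds only for $c=0$. By Step 1 the system (11) is solvable on every type-$s$ block of $\mathcal B_\infty$, and hence solved. It involves no coefficients beyond the block, so it stays solved. The points $n_J$ form a translate of the set in Lemma 3(c) and have positive lower density. This proves Theorem B. $\blacksquare$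

## 8. Dense free algebras and all weighted shifts

**Definition (weighted shift).** Let $w=(w_k)_{k\ge1}$ with $w_k\in\mathbb C\setminus\{0\}$ arbitrary. The weighted shift $B_w$ on $\omega$ is $(B_wx)_k=w_{k+1}x_{k+1}$. With $W_k=w_1\cdots w_k$ and $W_0=1$,
$$(B_w^nx)_k=w_{k+1}\cdots w_{k+n}\,x_{n+k}=\frac{W_{n+k}}{W_k}\,x_{n+k}. \tag{13}$$

For example, $w_k=k$ gives $B_w=\frac{d}{dz}$ on $\mathbb C[[z]]$, with $W_k=k!$.

**Corollary.** Let $(w^{(p)})_{p\ge1}$ be any sequence of non-zero weight sequences (that is, sequences of non-zero weights). There are $g_1,g_2,\dots\in\omega$, algebraically independent over $\mathbb C(z)$ and forming a dense subset of $\omega$, such that: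

1. every element of $\mathbb C[g_1,g_2,\dots]\setminus\mathbb C$ is frequently hypercyclic for $B$ and for every $B_{w^{(p)}}$;
2. every element of $\mathbb C[z][g_1,g_2,\dots]\setminus\mathbb C[z]$ is frequently hypercyclic for $B$.

In particular, every weighted shift on $\omega$ supports a dense frequently hypercyclic algebra, freely generated by infinitely many elements. Statement 2 is sharp in the sense that elements of $\mathbb C[z]$ are never hypercyclic, since their orbits are eventually $0$.

**Step 1: the data for Theorem B.** This step fixes $g_1,g_2,\dots$. Let the initial segments $(r_{\nu,t})_{t<N_\nu}$, $\nu\ge1$, enumerate all finite sequences over $\mathbb Q+i\mathbb Q$. Write $W^{(p)}_k$ for the products belonging to $w^{(p)}$. Apply Theorem B to an enumeration of the following countably many data.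

- (i) All $(\Lambda,L,T)$ with $T$ constant in $n$ and entries in $\mathbb Q+i\mathbb Q$.
- (ii) For each $p$, each finite set $\Lambda$ of non-zero multi-indices, each $\alpha\in\Lambda$, $L\ge0$ and $v\in(\mathbb Q+i\mathbb Q)^{L+1}$, the target $T(n)_{\beta,k}=0$ for $\beta\ne\alpha$ and $T(n)_{\alpha,k}=W_k^{(p)}v_k/W^{(p)}_{n+k}$.

The set $\{g_\nu\}$ is dense. Indeed, given $w_0,\dots,w_L$ and $\varepsilon>0$, some finite sequence over $\mathbb Q+i\mathbb Q$ of length $L+1$ is $\varepsilon$-close to $(w_0,\dots,w_L)$ in each entry, and some $g_\nu$ starts with it.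

**Step 2: Statement 2 and algebraic independence.** Here coefficients in $\mathbb C[z]$ mix neighboring places, so we need a slightly longer window. Let $P=\sum_\beta p_\beta(z)X^\beta\in\mathbb C[z][X_1,X_2,\dots]\setminus\mathbb C[z]$. Fix $\alpha\ne0$ with $p_\alpha\ne0$ and $D\ge\deg p_\beta$ for all $\beta$. Write $p_\alpha=\sum_{j=j_0}^Dc_jz^j$ with $c_{j_0}\ne0$. Let $w_0,\dots,w_L$ and $\varepsilon>0$ be given.

There are numbers $u_k$ $(-D\le k\le L)$ with
$$\sum_{j=j_0}^Dc_ju_{k-j}=w_k\qquad(0\le k\le L).$$
To see this, put $u_k=0$ for $k<-j_0$. Then for $k=0,1,\dots,L$ in turn define $u_{k-j_0}$ by $c_{j_0}u_{k-j_0}=w_k-\sum_{j>j_0}c_ju_{k-j}$, where all $u_{k-j}$ on the right have index $<k-j_0$ and are known. Finally put the remaining $u_k$ (with $L-j_0<k\le L$) equal to $0$. Choose $\tilde u_k\in\mathbb Q+i\mathbb Q$ so close to $u_k$ that $|\sum_jc_j\tilde u_{k-j}-w_k|<\varepsilon$ for $0\le k\le L$.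

Use (i) with $\Lambda=\{\beta\ne0:p_\beta\ne0\}$, window parameter $L+D$ in place of $L$, target $0$ for $\beta\ne\alpha$, and target $(\tilde u_{\kappa-D})_{0\le\kappa\le L+D}$ for $\alpha$. Let $n'\ge1$ be in the corresponding set of positive lower density, and put $n=n'+D$. For $0\le k\le L$,
$$[P(g)]_{n+k}=[p_0]_{n+k}+\sum_{\beta\in\Lambda}\sum_{j=0}^D[p_\beta]_j\,[g^\beta]_{n'+(D+k-j)} .$$
Here $[p_0]_{n+k}=0$ since $n>D$. The index $\kappa=D+k-j$ lies in $\{0,\dots,L+D\}$. So $[g^\beta]_{n'+\kappa}=0$ for $\beta\ne\alpha$ and $[g^\alpha]_{n'+\kappa}=\tilde u_{k-j}$. Hence $[P(g)]_{n+k}=\sum_jc_j\tilde u_{k-j}$, which is within $\varepsilon$ of $w_k$. The set of these $n$ is a translate of a set of positive lower density. So $P(g)$ is frequently hypercyclic for $B$.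

Every element of $\mathbb C[z][g_1,g_2,\dots]\setminus\mathbb C[z]$ is $P(g)$ with such a $P$, which gives Statement 2. Moreover $P(g)\ne0$ for every $P\notin\mathbb C[z]$, as $0$ is not hypercyclic. Hence the $g_\nu$ are algebraically independent over $\mathbb C(z)$. Also $P(g)\notin\mathbb C[z]$ for $P\notin\mathbb C[z]$, since polynomials in $z$ are not hypercyclic.

**Step 3: Statement 1.** This step uses the targets that depend on $n$. An element of $\mathbb C[g_1,g_2,\dots]\setminus\mathbb C$ is $P(g)$ with $P=\sum a_\beta X^\beta$ non-constant over $\mathbb C$. For $B$ the claim is contained in Step 2. For $B_{w^{(p)}}$ choose $\alpha\ne0$ with $a_\alpha\ne0$ and put $\Lambda=\{\beta\ne0:a_\beta\ne0\}$. Given $w_0,\dots,w_L$ and $\varepsilon>0$, take $v_k\in\mathbb Q+i\mathbb Q$ with $|a_\alpha v_k-w_k|<\varepsilon$. For $n\ge1$ in the set given by (ii), the constant term of $P$ plays no role, and by (13)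
$$\big(B^n_{w^{(p)}}P(g)\big)_k=\frac{W^{(p)}_{n+k}}{W^{(p)}_k}\cdot a_\alpha\frac{W^{(p)}_kv_k}{W^{(p)}_{n+k}}=a_\alpha v_k\qquad(0\le k\le L).$$
So $P(g)$ is frequently hypercyclic for $B_{w^{(p)}}$.

**Step 4: the dense algebra.** This step proves the last assertion. Consider $\{P(g):P\in\mathbb C[X_1,X_2,\dots],\ P(0)=0\}$. It is free on the $g_\nu$ by algebraic independence, and dense because it contains all $g_\nu$. A non-zero element is $P(g)$ with $P$ non-constant, so it is not a constant series, and Statement 1 applies. For one given weighted shift, take all $w^{(p)}$ equal to its weight sequence. $\blacksquare$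

## 9. Closed subalgebras and coefficients vanishing along $d\mathbb N$

The algebras above are dense and not closed. Closedness cannot be added, even for plain hypercyclicity.

**Theorem C.** Let $B_w$ be any weighted shift on $\omega$ with non-zero weights. No non-zero closed subalgebra of $(\omega,*)$ consists, apart from $0$, of hypercyclic vectors of $B_w$.

Suppose that $\mathcal A$ is a closed subalgebra all of whose non-zero elements are hypercyclic for $B_w$, and let $0\ne f\in\mathcal A$.

**Step 1: an element with zero constant term.** This step makes infinite sums of powers converge. The constant series $c\cdot1$ is not hypercyclic, as its orbit is eventually $0$ by (13), so $f$ is not constant. Put $g=f$ if $f_0=0$, and $g=f^2-f_0f=f(f-f_0)$ otherwise. Then $g\in\mathcal A$ and $g_0=0$. Since $\mathbb C[[z]]$ is an integral domain and $f\ne0$, $f\ne f_0$, we have $g\ne0$. Let $d\ge1$ be the order of $g$. Then $g^k$ has order exactly $dk$. So for any numbers $\varphi_k$ the series $\sum_{k\ge1}\varphi_kg^k$ has only finitely many terms contributing to each coefficient. It converges in $\omega$. Its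 partial sums lie in $\mathcal A$, and so does its sum, because $\mathcal A$ is closed.

**Step 2: making coefficients vanish.** This step builds an element that fails to be hypercyclic. Put $\varphi_1=1$ and choose $\varphi_k$ for $k=2,3,\dots$ recursively such that
$$\Big[\sum_{j\le k}\varphi_jg^j\Big]_{dk}=0 .$$
This is possible since $[g^k]_{dk}\ne0$. The terms with $j>k$ have order $dj>dk$ and do not affect this coefficient. So $h=\sum_{k\ge1}\varphi_kg^k\in\mathcal A$ satisfies $h_{dk}=0$ for all $k\ge2$. Also $h_d=[g]_d\ne0$, as the terms with $k\ge2$ have order $\ge2d>d$. In particular $h\ne0$.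

*Example.* If $g=z+z^2$, then $d=1$ and the recursion forces $h_k=0$ for all $k\ge2$, so $h=z$.

**Step 3: the orbit of $h$ misses an open set.** This step gives the contradiction. Let $n>d$. Among the $d$ consecutive integers $n,\dots,n+d-1$ one is a multiple of $d$. It exceeds $d$, so it is $dk$ with $k\ge2$. By (13), one of the first $d$ coordinates of $B_w^nh$ is $0$. Hence
$$B_w^nh\notin U:=\{x:|x_k-1|<\tfrac12,\ 0\le k<d\}\qquad\text{for all }n>d .$$
So the orbit of $h$ visits $U$ at most for $n\le d$. But $\omega$ has no isolated points, so $U$ minus finitely many points is still non-empty and open, and a dense orbit visits $U$ infinitely often. Therefore $h$ is not hypercyclic, although $0\ne h\in\mathcal A$. This contradicts the choice of $\mathcal A$. $\blacksquare$
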